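\title{Morava $K$-theory of fixed points of finite dimensional complexes}

\begin{abstract}
Let $A$ be a finite abelian $p$-group of rank $r$ and let $X$ be a finite dimensional $A$-CW complex, with no bound on the number of cells. We prove that if $X$ is $K(n)$-acyclic and $n\ge r+1$, then $X^A$ is $K(n-r)$-acyclic. More generally, if a finite $p$-group $G$ has a subnormal chain of length $c$ with cyclic quotients and $n\ge c+1$, then acyclicity passes from height $n$ on $X$ to height $n-c$ on $X^G$, and $\dim K(n-c)_*(X^G)\le\dim K(n)_*(X)$ when the right side is finite. The proof inverts an Euler class in a quotient of Lubin--Tate theory and then compares the localized cohomology of an infinite complex with its Morava $K$-theory one height lower.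
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fix a prime $p$. For $n\ge1$ let $K(n)$ be the $n$th Morava $K$-theory at $p$, with coefficients $K(n)_*=\mathbb F_p[v_n^{\pm1}]$, $|v_n|=2(p^n-1)$, and let $K(0)_*$ be rational homology. Each $K(n)_*$ is a \emph{graded field}: nonzero homogeneous elements are invertible, so every graded module is free and has a dimension. Spaces are unbased, $K(n)_*(X)$ is the unreduced theory, and
\[
k_n(X)=\dim_{K(n)_*}K(n)_*(X)
\]
measures the size of $X$ at height $n$. We write $\widetilde K(n)_*(X)=0$, and call $X$ \emph{$K(n)$-acyclic}, if $X\to\mathrm{pt}$ induces an isomorphism on $K(n)_*$. The empty space is not acyclic. If $X\neq\emptyset$, then $K(n)_*(\mathrm{pt})$ is a retract of $K(n)_*(X)$, and $k_n(\emptyset)=0$; therefore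
\begin{equation}\label{eq:acyclic}
\widetilde K(n)_*(X)=0\iff k_n(X)=1 .
\end{equation}

For a finite group $G$, a $G$-CW complex is built by attaching cells $G/H\times D^s$ in order of increasing $s$. It is \emph{finite dimensional} if $s$ is bounded; the number of cells may be infinite. We ask how much acyclicity passes from $X$ to the fixed point space $X^G$. Let $A$ be a finite abelian $p$-group of \emph{rank} $r$, the minimal number of generators. Three facts are known.
\begin{itemize}
\item[(a)] Let $X$ be a finite $A$-space, meaning that its $p$-localization is a retract of the $p$-localization of a finite $A$-CW complex in the $A$-equivariant homotopy category. If $\widetilde K(n)_*(X)=0$ with $n\ge r$, then $\widetilde K(n-r)_*(X^A)=0$. Barthel, Hausmann, Naumann, Nikolaus, Noel and Stapleton proved this when $X$ has a point fixed by $A$; it holds without that assumption.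
\item[(b)] Let $X$ be a finite dimensional $A$-CW complex. If $\widetilde K(n)_*(X)=0$ with $n\ge r$, then $X^A\ne\emptyset$.
\item[(c)] (Bousfield) For any space $X$, $\widetilde K(n)_*(X)=0$ implies $\widetilde K(j)_*(X)=0$ for $n\ge j\ge1$.
\end{itemize}
The following question comes from Balderrama and Kuhn \cite{BK}: \emph{does the conclusion of \textup{(a)} hold for every finite dimensional $A$-CW complex?}

Trivial actions already show what to expect. Let $M(\mathbb Q)$ be the mapping telescope of $S^1\xrightarrow{2}S^1\xrightarrow{3}S^1\xrightarrow{4}\cdots$, a $2$-dimensional complex. Its reduced $K(n)$-homology is the colimit of that of $S^1$ along multiplication by $2,3,4,\dots$. For $n\ge1$ this colimit vanishes, because the groups are $\mathbb F_p$-vector spaces and infinitely many of the multipliers are divisible by $p$; for $n=0$ it is $\mathbb Q$. With the trivial action of $A$ on $M(\mathbb Q)$ the answer is therefore no when $n=r\ge1$. When $n-r\ge1$, on the other hand, the answer is yes for trivial actions by (c) and for finite complexes by (a), and (b) excludes an empty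 fixed point set. One guesses that height $0$ is the only exception, and this is correct.

\begin{theorem}\label{thm:A}
Let $A$ be a finite abelian $p$-group of rank $r$, let $X$ be a finite dimensional $A$-CW complex, and let $n\ge r+1$. If $\widetilde K(n)_*(X)=0$, then $\widetilde K(n-r)_*(X^A)=0$.
\end{theorem}

The method gives a stronger statement.

\begin{theorem}\label{thm:B}
Let $G$ be a finite $p$-group with a chain $1=G_0\triangleleft G_1\triangleleft\dots\triangleleft G_c=G$ in which every $G_i/G_{i-1}$ is cyclic and nontrivial. Let $X$ be a finite dimensional $G$-CW complex and let $n\ge c+1$.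
\begin{enumerate}
\item[(1)] If $\widetilde K(n)_*(X)=0$, then $\widetilde K(n-c)_*(X^G)=0$.
\item[(2)] If $k_n(X)<\infty$, then $k_{n-c}(X^G)\le k_n(X)$; in particular the left side is finite.
\end{enumerate}
\end{theorem}

An abelian $p$-group of rank $r$ is a product of $r$ nontrivial cyclic groups, so it has such a chain with $c=r$, and Theorem~\ref{thm:A} is a case of Theorem~\ref{thm:B}(1). The proofs do not use (a), (b) or (c).

After a reduction to a cyclic group $A$ and a drop in height from $n$ to $m=n-1$ (Section~\ref{sec:reduction}), we work with a quotient $R$ of Lubin--Tate theory with $\pi_0R=\mathbb F[[t]]$, which has height $n$ modulo $t$ and height $m$ after inverting $t$ (Section~\ref{sec:LT}). Section~\ref{sec:example} shows the mechanism for $C_p$ at height $2$. The general proof has three parts. Inverting an Euler class expresses $R^*(X^A)[1/t]$ through the $R$-cohomology of the homotopy orbits of $X$ (Section~\ref{sec:loc}). The dimension of $R^*(X^A)[1/t]$ bounds $k_m(X^A)$ (Sections~\ref{sec:QK} and~\ref{sec:findim}); this is the step that handles infinitely many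 cells. Finally the cohomology of the homotopy orbits is controlled by $K(n)_*(X)$, at once in the acyclic case (Section~\ref{sec:acyclic}) and by a rank count in general (Section~\ref{sec:ineq}).

\section{Reduction to cyclic groups}\label{sec:reduction}

\begin{lemma}\label{lem:reduction}
It suffices to prove Theorem~\ref{thm:B} when $G$ is a nontrivial cyclic $p$-group, $c=1$ and $n\ge2$.
\end{lemma}

\begin{proof}
Each $G$-orbit is a disjoint union of $G_i$-orbits, so $X$ is a finite dimensional $G_i$-CW complex. A point $gH$ of $G_i/H$ is fixed by $G_{i-1}$ if and only if $g^{-1}G_{i-1}g\subset H$, that is, by normality, if and only if $G_{i-1}\subset H$. Hence $X^{G_{i-1}}$ is the union of the cells $G_i/H\times D^s$ with $G_{i-1}\subset H$. It is a finite dimensional $G_i/G_{i-1}$-CW complex with fixed point space $X^{G_i}$. Apply the cyclic case to it at height $n-i+1\ge n-c+1\ge2$ for $i=1,\dots,c$ in turn. This gives $\widetilde K(n-i)_*(X^{G_i})=0$ in case (1) and $k_{n-i}(X^{G_i})\le k_{n-i+1}(X^{G_{i-1}})<\infty$ in case (2).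
\end{proof}

From here through Section~\ref{sec:ineq} we fix
\[
n\ge2,\qquad m=n-1\ge1,\qquad A=C_q,\quad q=p^k,\ k\ge1,\qquad Y=X^A ,
\]
where $X$ is a finite dimensional $A$-CW complex. The space $Y$ is a CW complex of dimension at most $\dim X$. We write $X_{hA}=(EA\times X)/A$ for the homotopy orbits; it maps to $BA=EA/A$ and contains $Y_{hA}=BA\times Y$.

\section{Lubin--Tate theory and its quotients}\label{sec:LT}

\subsection*{Ranks and duality}
The \emph{rank} of a map of graded vector spaces over a graded field is the dimension of its image. For every spectrum $Z$,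
\begin{equation}\label{eq:duality}
K(j)^*(Z)=\operatorname{Hom}_{K(j)_*}\bigl(K(j)_*(Z),K(j)_*\bigr).
\end{equation}
The image of a dual map is the dual of the image, so if $K(j)_*(f)$ has finite rank, then $K(j)^*(f)$ has the same rank.

\subsection*{Module spectra}
Let $T$ be a commutative $S$-algebra. The homotopy category of $T$-modules is triangulated and has a smash product $\wedge_T$. An element $a\in\pi_0T$ acts on every module $M$ by a module map, naturally in $M$; the assignment $\pi_0T\to[M,M]_T$ is a ring homomorphism; and on $M\wedge_TM'$ the action can be computed on either factor. The cofiber of $a$ on $M$ is $M/a\simeq M\wedge_TT/a$, so $(M/a)/b\simeq(M/b)/a$. If $T\to T'$ is a map of commutative $S$-algebras with $\pi_*T'$ flat over $\pi_*T$, then $\pi_*(T'\wedge_TM)=\pi_*T'\otimes_{\pi_*T}\pi_*M$. For a space $Z$ the function spectrum $F(Z_+,T)$ is a commutative $S$-algebra, $F(Z_+,M)$ is a module over it, and $\pi_{-*}F(Z_+,M)=M^*(Z)$. We call $M$ \emph{finite} if it is built from finitely many suspensions of $T$ by cofiber sequences. For finite $M$ the natural map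 $F(Z_+,T)\wedge_TM\to F(Z_+,M)$ is an equivalence, since it is one for $M=T$ and both sides preserve cofiber sequences.

\subsection*{The theory $E$}
The ring $BP_*=\mathbb Z_{(p)}[v_1,v_2,\dots]$ carries the universal $p$-typical formal group law, with generators chosen so that the $p$-series is the formal sum of the terms $v_ix^{p^i}$ modulo $p$. Let $\mathbb F=\mathbb F_{p^n}$ and let $E=E_n$ be Lubin--Tate theory, with
\[
E_*=E_0[u^{\pm1}],\qquad|u|=2,\qquad E_0=W(\mathbb F)[[u_1,\dots,u_{n-1}]].
\]
Put $u_0=p$, $\mathfrak m=(u_0,\dots,u_{n-1})$, $I=(u_0,\dots,u_{m-1})$ and $t=u_m$, so that $\mathfrak m=I+(t)$. We use the following standard facts.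
\begin{itemize}
\item[(E1)] $E$ is a commutative $S$-algebra (Goerss--Hopkins--Miller).
\item[(E2)] $E$ is Landweber exact via $BP_*\to E_*$, $v_i\mapsto u_iu^{p^i-1}$ for $i<n$, $v_n\mapsto u^{p^n-1}$, $v_j\mapsto0$ for $j>n$. That is, $E_*\otimes_{BP_*}-$ is exact on $BP_*BP$-comodules and $E_*(Z)=E_*\otimes_{BP_*}BP_*(Z)$.
\item[(E3)] $E$ is $K(n)$-local: $E^*(f)$ is an isomorphism whenever $K(n)_*(f)$ is. By the five lemma the same holds for every finite $E$-module.
\item[(E4)] $K_n=E/u_0\wedge_E\dots\wedge_EE/u_{n-1}$ has $\pi_*K_n=\mathbb F[u^{\pm1}]$ and is, as a spectrum, $\bigvee_{i=0}^{p^n-2}(\Sigma^{2i}K(n))^{\vee n}$.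
\item[(E5)] $E^0(\mathbb{CP}^\infty)=E_0[[x]]$. The Euler class $e(L)\in E^0(B)$ of a complex line bundle $L$ over $B$ is the pullback of $x$; it vanishes for trivial $L$. Tensor product of line bundles defines a formal group law $\Gamma$ over $E_0$ with $e(L^j)=[j](e(L))$, and
\begin{equation}\label{eq:pseries}
[p](x)\equiv tx^{p^m}+_\Gamma x^{p^n}\pmod I .
\end{equation}
Setting $t=0$ and iterating gives $[p^j](x)\equiv x^{p^{nj}}$ modulo $\mathfrak m$.
\item[(E6)] (Gysin sequence.) If $W\to B$ is the circle bundle of $L$ and $M$ is an $E$-module, there is a cofiber sequence of $F(B_+,E)$-modules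
\[
F(B_+,M)\xrightarrow{\,e(L)\,}F(B_+,M)\to F(W_+,M).
\]
It comes from $W_+\to B_+\to\operatorname{Th}(L)$ and the Thom isomorphism, normalized to degree $0$ by $u$. The class $e(L)$ maps to $0$ in $E^0(W)$, since $L$ is trivial over $W$.
\item[(E7)] Let $\lambda$ be a faithful character of $A=C_q$, and write $x$ also for its Euler class in $E^0(BA)$. Then $E^*(BA)=E_*[[x]]/([q](x))$, and this is free over $E_*$ on $1,x,\dots,x^{q^n-1}$.
\end{itemize}

Homotopy groups of $E$-modules are $2$-periodic, so we put $\pi_\bullet M=\pi_0M\oplus\pi_1M$ and $M^\bullet(Z)=\pi_\bullet F(Z_+,M)\cong M^0(Z)\oplus M^1(Z)$. For a degree $0$ self-map $a$ of an $E$-module $M$, the long exact sequence and periodicity give a short exact sequence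
\begin{equation}\label{eq:cofiber}
0\to\pi_\bullet M/a\,\pi_\bullet M\to\pi_\bullet(M/a)\to\ker(a\,|\,\pi_\bullet M)\to0 .
\end{equation}

\subsection*{The modules $R$ and $Q$}
We want a theory that sees heights $n$ and $m$ and nothing else, so we kill $I$ and keep $t$:
\[
R=E/u_0\wedge_E\dots\wedge_EE/u_{m-1},\qquad Q=R[1/t]=\operatorname{hocolim}\bigl(R\xrightarrow{t}R\xrightarrow{t}\cdots\bigr).
\]
The sequence $u_0,\dots,u_{n-1}$ is regular, so $R_*=E_*/I=\mathbb F[[t]][u^{\pm1}]$ and $Q_*=\mathbb F((t))[u^{\pm1}]$, a graded field. The module $R$ is finite, hence $K(n)$-local, and $R/t=K_n$. We have $Q_*(Z)=R_*(Z)[1/t]$ for all spectra $Z$ and $Q^*(Z)=R^*(Z)[1/t]$ for \emph{finite} spectra $Z$. We never use a multiplication on $R$, $Q$ or $K_n$; the next lemma is the substitute.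

\begin{lemma}\label{lem:null}
Each $u_i$ with $i<m$ acts on $R$, and each $u_i$ with $i<n$ acts on $K_n$, by a null-homotopic map of $E$-modules. Hence $R^*(Z)$ and $R_*(Z)$ are killed by $I$, and $K_n^*(Z)$ and $(K_n)_*(Z)$ are killed by $\mathfrak m$.
\end{lemma}

\begin{proof}
It suffices to show that $a=u_i$ acts trivially on the smash factor $E/a$, whose homotopy $E_*/a$ is concentrated in even degrees. Consider the cofiber sequence $E\to E/a\to\Sigma E$. The restriction of $a\colon E/a\to E/a$ to $E$ is $a\cdot1=0\in\pi_0(E/a)$, so $a$ factors through a map $\Sigma E\to E/a$, which is an element of $\pi_1(E/a)=0$.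
\end{proof}

\begin{lemma}\label{lem:Kn}
For every map $f$ of spectra, the rank of $(K_n)_*(f)$ over $\mathbb F[u^{\pm1}]$ equals the rank of $K(n)_*(f)$ over $K(n)_*$. If $k_n(Z)<\infty$ for a space $Z$, then $\dim_{\mathbb F}K_n^\bullet(Z)=k_n(Z)$.
\end{lemma}

\begin{proof}
Compute the $\mathbb F_p$-dimension of the image of $(K_n)_*(f)$ in degrees $0$ and $1$. It is $n$ times the rank over $\mathbb F[u^{\pm1}]$. By (E4) it is also $n$ times the $\mathbb F_p$-dimension of the image of $K(n)_*(f)$ in $2(p^n-1)$ consecutive degrees, that is, $n$ times the rank over $K(n)_*$. The same count in cohomology gives $\dim_{\mathbb F}K_n^\bullet(Z)=\dim_{K(n)_*}K(n)^*(Z)$, which is $k_n(Z)$ by \eqref{eq:duality}.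
\end{proof}

Let
\[
\Lambda=E_0[[x]]/I=\mathbb F[[t,x]],\qquad S=E^0(BA)/I=\Lambda/([q](x)).
\]

\begin{lemma}\label{lem:kunneth}
For every space $Z$ there is an isomorphism of $S$-modules $R^*(BA\times Z)\cong S\otimes_{\mathbb F[[t]]}R^*(Z)$, natural in $Z$. In particular $R^*(BA)=S[u^{\pm1}]$.
\end{lemma}

\begin{proof}
For an $E$-module $M$, the cross product
\[
F(BA_+,E)\wedge_EF(Z_+,M)\to F((BA\times Z)_+,M)
\]
is a map of $F(BA_+,E)$-modules. For $M=E$ the target is $F(Z_+,F(BA_+,E))$, and the basis in (E7) identifies $F(BA_+,E)$ with a finite wedge of copies of $E$, so both sides become the same finite wedge of copies of $F(Z_+,E)$. Both sides preserve cofiber sequences in $M$, so the map is an equivalence for the finite module $R$. On homotopy groups the source is $E^0(BA)\otimes_{E_0}R^*(Z)$, and $R^*(Z)$ is killed by $I$.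
\end{proof}

The structure of $S$ is governed by a factorization of the $p$-series. Write $a+_\Gamma b=a+b+ab\,\gamma(a,b)$. In $\Lambda$, \eqref{eq:pseries} reads $[p](x)=tx^{p^m}w+x^{p^n}$ with $w=1+x^{p^n}\gamma(tx^{p^m},x^{p^n})$, a unit. With $\epsilon=w^{-1}$,
\begin{equation}\label{eq:factor}
[p](x)=x^{p^m}\,w(x)\,\bigl(t+\epsilon(x)\,x^{p^n-p^m}\bigr).
\end{equation}

\section{The group $C_p$ at height two}\label{sec:example}

Take $n=2$, $m=1$ and $A=C_p$. Then $R=E/p$, $t=u_1$, and by \eqref{eq:factor}
\[
S=\mathbb F[[t,x]]/(x^pg),\qquad g=t+\epsilon(x)x^{p^2-p}.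
\]
So $S$ is the ring of a plane curve with two branches, $x^p=0$ and $g=0$. Inverting $x$ discards the first. On the second one can solve for $t$, namely $t=-x^{p^2-p}+(\text{higher terms in }x)$, so $S[1/x]=D=\mathbb F((x))$ is a field in which $t$ is invertible. This is where the height drops: once $t$ is a unit, the $p$-series $tx^p+\cdots$ has height $1$.

Topologically, inverting $x$ discards free cells. If $X=A$ is the free orbit, then $X_{hA}\simeq\mathrm{pt}$, the class $x$ acts as zero, and $R^*(X_{hA})[1/x]=0$, matching $Y=\emptyset$. Next let $X=S^\lambda$ be the one-point compactification of $\lambda$, a $2$-sphere with $Y=\{0,\infty\}$. Collapsing the section at $\infty$ turns $X_{hA}$ into the Thom space of $\lambda$ over $BA$, so $R^0(X_{hA})$ is free over $S$ on $1$ and the Thom class $\tau$. Restriction to $R^0(BA\times Y)=S\times S$ sends $1\mapsto(1,1)$ and $\tau\mapsto(x,0)$. The determinant is $-x$: the restriction map has cokernel $S/x\neq0$, and it becomes an isomorphism after inverting $x$. Both sides then have dimension $2$ over $D$, which equals $k_2(S^2)$ and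 $k_1(S^0)$.

Now let $X$ be $K(2)$-acyclic. Because $R$ is $K(2)$-local, $R^*(X_{hA})=R^*(BA)=S[u^{\pm1}]$. Granting that restriction to $BA\times Y$ is again an isomorphism after inverting $x$, Lemma~\ref{lem:kunneth} gives
\[
D[u^{\pm1}]\cong D\otimes_{\mathbb F((t))}R^*(Y)[1/t],
\]
so $R^\bullet(Y)[1/t]$ is one-dimensional over $\mathbb F((t))$. If $Y$ is finite, then $R^*(Y)[1/t]=Q^*(Y)$, and one only has to know that $Q$ computes the same dimensions as $K(1)$ to conclude that $k_1(Y)=1$. If $Y$ is infinite, $R^*(Y)[1/t]$ can be smaller than $Q^*(Y)$, and a new argument is needed.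

\section{Inverting the Euler class}\label{sec:loc}

For $A=C_q$ the cells to be discarded have any proper subgroup $H$ as isotropy, and $x$ restricts nontrivially to $BH$ when $H\ne1$. The right class is
\[
e=[p^{k-1}](x),
\]
the Euler class of $\lambda^{p^{k-1}}$. The kernel of this character is the subgroup of index $p$, which contains every proper subgroup of the cyclic $p$-group $A$. Hence $e|_{BH}=0$ for all proper $H$. We also write $e$ for the power series $[p^{k-1}](x)\in x\Lambda$.

\begin{lemma}\label{lem:D}
Let $g=t+\epsilon(e)e^{p^n-p^m}\in t+x\Lambda$ and $D=S[1/e]$.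
\begin{enumerate}
\item[(i)] The map $\mathbb F[[x]]\to\Lambda/g$ is an isomorphism, and $\Lambda/g^2$ is free of rank $2$ over $\mathbb F[[x]]$.
\item[(ii)] In $\Lambda/g$ we have $e=(\text{unit})\cdot x^s$ with $s\ge1$.
\item[(iii)] $D=(\Lambda/g)[1/e]=\mathbb F((x))$, and $t\ne0$ in $D$. Thus $D$ is a field extension of $\mathbb F((t))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The substitution $t\mapsto g$, $x\mapsto x$ has invertible linear part, since $g\in t+x\Lambda$, so it is an automorphism of $\Lambda$. Thus $\Lambda=\mathbb F[[g,x]]$, and both claims follow.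

(ii) Suppose $e=0$ in $\Lambda/g$. Then $t=-\epsilon(e)e^{p^n-p^m}=0$ in $\Lambda/g$, so $\Lambda\to\Lambda/g$ factors through $\Lambda/t=\mathbb F[[x]]$, and the resulting map $\mathbb F[[x]]\to\Lambda/g$ is the isomorphism of (i). But $e=x^{p^{n(k-1)}}\ne0$ in $\Lambda/t$ by (E5), a contradiction. So $e$ is a nonzero element of $x\mathbb F[[x]]$.

(iii) Substituting $e$ for $x$ in \eqref{eq:factor} gives $[q](x)=[p](e)=e^{p^m}w(e)\,g$. After inverting $e$ the elements $[q](x)$ and $g$ generate the same ideal, so $D=(\Lambda/g)[1/e]$, which is $\mathbb F((x))$ by (i) and (ii). In $D$ the element $t=-\epsilon(e)e^{p^n-p^m}$ is a unit, so $\mathbb F[[t]]\to D$ extends to the field $\mathbb F((t))=\mathbb F[[t]][1/t]$.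
\end{proof}

\begin{proposition}\label{prop:loc}
Restriction along $BA\times Y\subset X_{hA}$ induces isomorphisms of $D$-vector spaces
\[
R^*(X_{hA})[1/e]\;\cong\;R^*(BA\times Y)[1/e]\;\cong\;D\otimes_{\mathbb F((t))}R^*(Y)[1/t].
\]
The second isomorphism is natural in the space $Y$.
\end{proposition}

\begin{proof}
Let $d=\dim X$, let $X_s$ be the union of $Y$ and the $s$-skeleton of $X$, and let $X_{-1}=Y$, so $X_d=X$. The cells of $X_s$ not in $X_{s-1}$ have the form $A/H\times D^s$ with $H$ proper. By excision, $R^*((X_s)_{hA},(X_{s-1})_{hA})$ is the product over these cells of the groups $R^*\bigl((A/H\times(D^s,S^{s-1}))_{hA}\bigr)$, compatibly with the action of $E^0(BA)$. On such a factor the action is through $E^0((A/H\times D^s)_{hA})=E^0(BH)$, where $e=0$. So $e$ kills the whole product, however many factors it has. The exact sequences of the triples $(X_s,X_{s-1},Y)_{hA}$ are $E^0(BA)$-linear, so by induction $e^{s+1}$ kills $R^*((X_s)_{hA},Y_{hA})$. Thus $e^{d+1}$ kills $R^*(X_{hA},Y_{hA})$, and localizing the exact sequence of the pair gives the first isomorphism. By Lemma~\ref{lem:kunneth}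 the middle term is $D\otimes_{\mathbb F[[t]]}R^*(Y)$, which is the right-hand term because $D$ contains $\mathbb F((t))$.
\end{proof}

\begin{remark}\label{rem:EA}
Finite dimensionality gives one power of $e$ that kills the relative group. For $X=EA$ we have $X_{hA}\simeq BA$ and $Y=\emptyset$, so the left side is $D[u^{\pm1}]$ and the right side is $0$. The theorems fail as well: for any group $A\ne1$ the space $EA$ is contractible and $(EA)^A=\emptyset$.
\end{remark}

\section{Comparison of $Q$ with $K(m)$}\label{sec:QK}

The theory $Q$ has a formal group of height $m$ over a field, so it should carry the same information as $K(m)$. We have no map between the two at hand. Instead we extend scalars on both sides to a common ring over which the two formal group laws are isomorphic.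

\begin{lemma}\label{lem:QK}
For every map $f$ of spectra, $\operatorname{rank}_{Q_*}Q_*(f)=\operatorname{rank}_{K(m)_*}K(m)_*(f)$.
\end{lemma}

\begin{proof}
Let $E'=E_m$, with $E'_*=W(\mathbb F_{p^m})[[u'_1,\dots,u'_{m-1}]][u'^{\pm1}]$ and $u'_0=p$, and let $K'=E'/u'_0\wedge_{E'}\dots\wedge_{E'}E'/u'_{m-1}$. Facts (E1), (E2), (E4) and Lemmas~\ref{lem:null} and~\ref{lem:Kn} hold at height $m$, so we may replace $K(m)$ by $K'$.

\emph{The common ring.} Let $\mathcal E=E'\wedge E$, a commutative $S$-algebra. By (E2),
\[
\mathcal E_*=E'_*\otimes_{BP_*}BP_*BP\otimes_{BP_*}E_*,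
\]
which is concentrated in even degrees. It is flat over $E_*$: the functor $L\mapsto\mathcal E_*\otimes_{E_*}L$ is the composite of $L\mapsto BP_*BP\otimes_{BP_*}L$, which is exact with values in comodules because $BP_*BP$ is free over $BP_*$, and $E'_*\otimes_{BP_*}-$, which is exact on comodules. By symmetry $\mathcal E_*$ is flat over $E'_*$. The ideal $I_m=(p,v_1,\dots,v_{m-1})\subset BP_*$ is invariant, meaning that $\eta_L(I_m)$ and $\eta_R(I_m)$ generate the same ideal of $BP_*BP$, and $\eta_L(v_m)\equiv\eta_R(v_m)$ modulo this ideal. Hence $(u_0,\dots,u_{m-1})$ and $(u'_0,\dots,u'_{m-1})$ generate the same ideal $J\subset\mathcal E_*$, and in $\Omega=\mathcal E_*/J$ we have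
\begin{equation}\label{eq:tunit}
u'^{\,p^m-1}=t\,u^{p^m-1}.
\end{equation}
So $t$ is a unit in $\Omega$, and $\Omega$ is an algebra over both graded fields $Q_*$ and $K'_*$.

\emph{The two modules agree.} Put $M=\mathcal E\wedge_ER$ and $M'=\mathcal E\wedge_{E'}K'$. By flatness both have homotopy $\Omega$. Each $u'_i$ acts on $M'$ by a null map of $\mathcal E$-modules, by Lemma~\ref{lem:null}. Each $u_j$ with $j<m$ is a combination $\sum c_iu'_i$ with $c_i\in\mathcal E_0$, so it too acts on $M'$ by a null map. Let $M(0)=\mathcal E$ and $M(j+1)=M(j)/u_j$, so $M(m)=M$. Let $f_0\colon\mathcal E\to M'$ represent $1\in\Omega$. Given $f_j\colon M(j)\to M'$, the composite $f_j\circ u_j=u_j\circ f_j$ is null, so $f_j$ extends to $f_{j+1}\colon M(j+1)\to M'$. On homotopy $f_m$ is an $\mathcal E_*$-linear map $\Omega\to\Omega$ with $1\mapsto1$, so it is an equivalence.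

By flat base change and Lemma~\ref{lem:null}, $\pi_*(M\wedge Z)=\mathcal E_*\otimes_{E_*}R_*(Z)=\Omega\otimes_{R_*}R_*(Z)$, and this is $\Omega\otimes_{Q_*}Q_*(Z)$ because $t$ is a unit in $\Omega$. The same steps for $E'$ give $\pi_*(M'\wedge Z)=\Omega\otimes_{K'_*}K'_*(Z)$. We obtain an isomorphism of $\Omega$-modules, natural in the spectrum $Z$,
\begin{equation}\label{eq:Omega}
\Omega\otimes_{Q_*}Q_*(Z)\cong\Omega\otimes_{K'_*}K'_*(Z).
\end{equation}

\emph{$\Omega\ne0$.} A ring homomorphism from $\mathcal E_*$ to a commutative ring, ignoring gradings, is the same as homomorphisms from $E_*$ and $E'_*$ together with a strict isomorphism between the images of the universal $p$-typical law under the two; this is the universal property of $BP_*BP$. In terms of the degree $0$ laws $\Gamma$ of $E$ and $\Gamma'$ of $E'$, the universal law maps to $u^{-1}\Gamma(uy,uz)$ and to $u'^{-1}\Gamma'(u'y,u'z)$. Let $\mathsf k$ be an algebraic closure of $\mathbb F((t))$. Map $E_0\to E_0/I=\mathbb F[[t]]\subset\mathsf k$ and $E'_0\to\mathbb F_{p^m}\subset\mathsf k$. Over $\mathsf k$ the law $\Gamma$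 has $[p](x)=tx^{p^m}+\cdots$ with $t\ne0$, so it has height $m$, as does $\Gamma'$. By Lazard's theorem, formal group laws of equal height over an algebraically closed field of characteristic $p$ are isomorphic, so there is $\theta(z)=az+\cdots$ with $a\ne0$ and $\theta(\Gamma(y,z))=\Gamma'(\theta(y),\theta(z))$. Send $u\mapsto1$ and $u'\mapsto a$, and put $\psi=a^{-1}\theta$. Then $\psi'(0)=1$ and
\[
\psi(\Gamma(y,z))=a^{-1}\Gamma'(a\psi(y),a\psi(z)),
\]
so $\psi$ is a strict isomorphism between the two laws. The resulting homomorphism $\mathcal E_*\to\mathsf k$ kills $J$, so $\Omega\ne0$.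

\emph{Ranks.} The ring $\Omega$ is free over $Q_*$ and over $K'_*$, so tensoring preserves images. The image of the map induced by $f$ is a free $\Omega$-module, of rank $\operatorname{rank}Q_*(f)$ when computed on the left of \eqref{eq:Omega} and of rank $\operatorname{rank}K'_*(f)$ when computed on the right. A free module over a nonzero commutative ring has a well-defined rank.
\end{proof}

\section{Complexes with infinitely many cells}\label{sec:findim}

Proposition~\ref{prop:loc} produces $R^*(Y)[1/t]$, while Lemma~\ref{lem:QK} concerns $Q$. For infinite $Y$ these differ, because a class in $Q^*(Y)$ may need higher and higher powers of $t^{-1}$ on larger and larger finite subcomplexes. For an infinite discrete set $Y$, for instance, $(\prod\mathbb F[[t]])[1/t]$ is a proper subgroup of $\prod\mathbb F((t))$.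

At height $0$ this effect destroys the argument. The analogue of our setup for $n=1$, $m=0$ is $R=E_1$ with $\pi_0R=\mathbb Z_p$ and $t=p$. Since $E_1$ is $K(1)$-local and $M(\mathbb Q)$ is $K(1)$-acyclic, $E_1^\bullet(M(\mathbb Q))[1/p]$ has dimension $1$ over $\mathbb Q_p$, while $k_0(M(\mathbb Q))=2$. The next proposition says that for $m\ge1$ nothing is lost in this way. The reason is that every $K(m)$-cohomology class of a finite dimensional complex is pulled back from a finite spectrum, and on a finite spectrum denominators are bounded.

\begin{proposition}\label{prop:findim}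
Let $Y$ be a finite dimensional CW complex and $m\ge1$. Then
\[
k_m(Y)\le\dim_{\mathbb F((t))}R^\bullet(Y)[1/t].
\]
\end{proposition}

\begin{proof}
Let $d=\dim Y$ and let $s$ be an integer with $s\le k_m(Y)$. We show that the right side is at least $s$. By \eqref{eq:duality} there are homogeneous classes $y_1,\dots,y_s\in K(m)^*(Y)$, linearly independent over $K(m)_*$, represented by maps $y_i\colon\Sigma^\infty Y_+\to\Sigma^{j_i}K(m)$.

\emph{Factoring through a finite spectrum.} Let $S_i\to\Sigma^{j_i}K(m)$ be the connective cover. Its cofiber has homotopy only in negative degrees and $\Sigma^\infty Y_+$ has cells only in dimensions $\ge0$, so $y_i$ lifts to $S_i$. Since $m\ge1$, the homotopy groups of $S_i$ are finite. A connective spectrum with finitely generated homotopy groups is equivalent to a CW spectrum with no cells in negative dimensions and finitely many in each dimension, so the $d$-skeleton $L_i$ of $S_i$ is a finite spectrum. The cofiber $S_i/L_i$ has cells only in dimensions $>d$, so every map from the $d$-dimensional spectrum $\Sigma^\infty Y_+$ to $S_i/L_i$ is null,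 and the lift factors through $L_i$. Let $L=\bigvee_iL_i=\prod_iL_i$ and let $\phi\colon\Sigma^\infty Y_+\to L$ have these factorizations as components. Each $y_i$ is the pullback under $\phi$ of the class $L\to L_i\to S_i\to\Sigma^{j_i}K(m)$, so $K(m)^*(\phi)$ has rank at least $s$. The rank of $K(m)_*(\phi)$ is finite because $L$ is finite, so by duality it is also at least $s$.

\emph{Passing to a finite subcomplex.} Choose $s$ homogeneous classes in $K(m)_*(Y)$ with linearly independent images in $K(m)_*(L)$. Homology is the colimit over finite subcomplexes, so all of them come from one finite subcomplex $Y'\subset Y$. The restriction $\phi'\colon\Sigma^\infty Y'_+\to L$ has $\operatorname{rank}K(m)_*(\phi')\ge s$, hence $\operatorname{rank}K(m)^*(\phi')\ge s$.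

\emph{Changing to $Q$.} For a map $\phi'$ of finite spectra with Spanier--Whitehead dual $D\phi'$ and any spectrum $h$, the map $h^*(\phi')$ is $h_{-*}(D\phi')$. Lemma~\ref{lem:QK} applied to $D\phi'$ shows that $Q^*(\phi')$ has rank at least $s$. Since $L$ and $Y'$ are finite, $Q^*(\phi')$ is the composite
\[
R^*(L)[1/t]\xrightarrow{\ \phi^*\ }R^*(Y)[1/t]\longrightarrow R^*(Y')[1/t]
\]
of $Q_*$-linear maps. So $s$ is at most the dimension of the middle term over $Q_*$, which is $\dim_{\mathbb F((t))}R^\bullet(Y)[1/t]$.
\end{proof}

Both hypotheses enter in the finiteness of $L_i$: the bound on $\dim Y$ selects a skeleton, and $m\ge1$ makes that skeleton finite. For $m=0$ the group $\pi_0K(0)=\mathbb Q$ is not finitely generated.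

\section{The acyclic case}\label{sec:acyclic}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1) and Theorem~\ref{thm:A}]
By Lemma~\ref{lem:reduction} we may take $A=C_q$ and $n\ge2$. Assume $\widetilde K(n)_*(X)=0$.

The map $X_{hA}\to BA$ is a $K(n)_*$-isomorphism. To see this, filter $EA$ by skeleta. All cells of $EA$ are free, so the successive quotients of the induced filtrations of $X_{hA}$ and $BA$ are wedges of copies of $S^s\wedge X_+$ and $S^s\wedge\mathrm{pt}_+$, on which the map is a $K(n)_*$-isomorphism. The five lemma and passage to the colimit give the claim. As $R$ is $K(n)$-local, $R^*(BA)\to R^*(X_{hA})$ is an isomorphism.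

The composite $BA\times Y\subset X_{hA}\to BA$ is the projection. By Proposition~\ref{prop:loc} the projection therefore induces an isomorphism on $R^*(-)[1/e]$, and by naturality this isomorphism is
\[
D\otimes_{\mathbb F((t))}R^*(\mathrm{pt})[1/t]\to D\otimes_{\mathbb F((t))}R^*(Y)[1/t].
\]
Since $D$ is a field extension of $\mathbb F((t))$, the map $R^*(\mathrm{pt})[1/t]\to R^*(Y)[1/t]$ is itself an isomorphism. Its source is $\mathbb F((t))[u^{\pm1}]\ne0$. Hence $Y\ne\emptyset$, so $k_m(Y)\ge1$, and $R^\bullet(Y)[1/t]$ has dimension $1$, so $k_m(Y)\le1$ by Proposition~\ref{prop:findim}. By \eqref{eq:acyclic}, $\widetilde K(n-1)_*(X^A)=0$.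
\end{proof}

\section{The inequality}\label{sec:ineq}

Again $A=C_q$ and $n\ge2$. Let $N=k_n(X)<\infty$ and put
\[
B=X_{hA},\qquad\mathcal B=F(B_+,E),\qquad C=F(B_+,R),\qquad U=\pi_\bullet C=R^\bullet(B).
\]
The maps $B\to BA\to\mathbb{CP}^\infty$ give $E_0[[x]]\to E^0(BA)\to\pi_0\mathcal B$, and $U$ is a module over $S$ and hence over $\Lambda$. Propositions~\ref{prop:findim} and~\ref{prop:loc} give
\[
k_m(Y)\le\dim_{\mathbb F((t))}R^\bullet(Y)[1/t]=\dim_DU[1/e].
\]
Theorem~\ref{thm:B}(2) thus follows from Lemma~\ref{lem:reduction} and the next statement.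

\begin{proposition}\label{prop:bound}
$\dim_DU[1/e]\le N$.
\end{proposition}

We can no longer compute $U$. The number $\dim_DU[1/e]$ is the rank of $U$ at the generic point of the curve $g=0$, and a rank at the generic point is bounded by the dimension at the closed point $(g,x)=(t,x)$, provided that the module is finitely generated. Killing $t$ replaces $R$ by $K_n$, and killing $x$ replaces $B$ by a circle bundle, which is built from two copies of $X$. So we first study this bundle, then prove finite generation, and then count.

\subsection*{The circle bundle}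
Let $S(\lambda)=S^1\subset\mathbb C$ with $A$ acting through $\lambda$, and let $W=(X\times S(\lambda))/A$. The circle bundle of $\lambda$ over $B$ is $(EA\times X\times S(\lambda))/A$. Its projection to $W$ is an equivalence, because $A$ acts freely on $X\times S(\lambda)$ and $EA$ is contractible. So (E6) applies to $W$, with Euler class $x$.

\begin{lemma}\label{lem:W}
$\dim_{\mathbb F}K_n^\bullet(W)\le2N$.
\end{lemma}

\begin{proof}
The arc from $1$ to $e^{2\pi i/q}$ is a fundamental domain for $A$ on $S(\lambda)$. Hence $W$ is the quotient of $X\times[0,1]$ that glues the two ends by a generator of $A$; it contains $X=X\times\{0\}$ with $W/X\cong\Sigma X_+$. The exact sequence $K_n^{j-1}(X)\to K_n^j(W)\to K_n^j(X)$, periodicity and Lemma~\ref{lem:Kn} give the bound.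
\end{proof}

\subsection*{Finite generation}
We first show that $U/tU$ is finite dimensional. This alone does not suffice, as the module $\mathbb F((t))$ shows; one also needs that $U$ has no nonzero $t$-divisible part, and this comes from the $t$-completeness of $R$. For an $\mathbb F[[t]]$-module $P$ let $(P,t)$ denote the tower $\cdots\xrightarrow{t}P\xrightarrow{t}P$.

\begin{lemma}\label{lem:tower}
If $P$ is finitely generated over $\mathbb F[[t]]$, then $\lim(P,t)=0=\lim^1(P,t)$.
\end{lemma}

\begin{proof}
$P$ is a finite sum of modules $\mathbb F[[t]]/t^j$ and $\mathbb F[[t]]$. For the first, any $j$ consecutive maps compose to zero, so both terms vanish. For the second, the tower is isomorphic to the tower of ideals $(t^j)$ with inclusions, and the six-term sequence of $0\to(t^j)\to\mathbb F[[t]]\to\mathbb F[[t]]/t^j\to0$ identifies $\lim$ and $\lim^1$ with the kernel and cokernel of the isomorphism $\mathbb F[[t]]\to\lim\mathbb F[[t]]/t^j$.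
\end{proof}

\begin{lemma}\label{lem:fg}
$U$ is finitely generated over $\mathbb F[[t]]$, hence over $\Lambda$.
\end{lemma}

\begin{proof}
Let $V=K_n^\bullet(B)$. In $E^0(BA)$ we have $[q](x)=0$, and $[q](x)-x^{q^n}\in\mathfrak mE_0[[x]]$ by (E5). Since $\mathfrak m$ kills $V$, we get $x^{q^n}V=0$. By (E6) and \eqref{eq:cofiber}, $V/xV$ embeds in $K_n^\bullet(W)$, which is finite dimensional. Each $x^iV/x^{i+1}V$ is a quotient of $V/xV$, so $V$ is finite dimensional. Since $C/t=F(B_+,K_n)$, the sequence \eqref{eq:cofiber} embeds $U/tU$ in $V$.

By Lemma~\ref{lem:tower} and the Milnor sequence, the homotopy limit of $\cdots\xrightarrow{t}R\xrightarrow{t}R$ is contractible. The functor $F(B_+,-)$ preserves homotopy limits, so the same holds for $C$, and the Milnor sequence gives $\lim(U,t)=0$. Let $P\subset U$ be the $\mathbb F[[t]]$-submodule generated by lifts of a basis of $U/tU$, and let $T=U/P$. In the exact sequence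
\[
\lim(U,t)\to\lim(T,t)\to{\lim}^1(P,t)
\]
the outer terms vanish, so $\lim(T,t)=0$. But $U=P+tU$, so $t$ is surjective on $T$ and $\lim(T,t)\to T$ is onto. Hence $T=0$.
\end{proof}

\subsection*{The count}
Since $g=0$ in $D$, we have $U[1/e]=(U/gU)[1/e]$, and the algebraic estimate is $\dim_DU[1/e]\le\dim_{\mathbb F}U/(t,x)U$. This has two defects: the quotient $U/(t,x)U$ is not a cohomology group, and the natural bound from Lemma~\ref{lem:W} is $2N$ rather than $N$. Taking cofibers in place of algebraic quotients repairs both. The iterated cofiber is $F(W_+,K_n)$, and the cofiber of $g$ sees $U[1/e]$ twice, once as cokernel and once as kernel.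

\begin{proof}[Proof of Proposition~\ref{prop:bound}]
Write $g=t+xh$, lift $h$ to $\tilde h\in E_0[[x]]$, and put $\tilde g=u_m+x\tilde h$. Let $C_g=C/\tilde g$, the cofiber in $\mathcal B$-modules, and $\bar U=\pi_\bullet C_g$.

\emph{$\bar U$ is finitely generated over $\mathbb F[[x]]$.} As $R$ is finite, $C\simeq\mathcal B\wedge_ER$ and $C_g\simeq(\mathcal B/\tilde g)\wedge_ER$. The generators of $I$ act on $C_g$ through the factor $R$, hence trivially, and so $\bar U$ is a $\Lambda$-module. The sequence \eqref{eq:cofiber} is an exact sequence of $\Lambda$-modules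
\begin{equation}\label{eq:Ubar}
0\to U/gU\to\bar U\to\ker(g\,|\,U)\to0 .
\end{equation}
The outer terms are killed by $g$, and they are finitely generated by Lemma~\ref{lem:fg} because $\Lambda$ is noetherian. So $\bar U$ is a finitely generated $\Lambda/g^2$-module, and by Lemma~\ref{lem:D}(i) a finitely generated $\mathbb F[[x]]$-module. Let $\rho=\dim_{\mathbb F((x))}\bar U[1/x]$ be its rank.

\emph{Upper bound $\rho\le2N$.} By (E6), $C_g/x\simeq(C/x)/\tilde g\simeq F(W_+,R)/\tilde g$. The $\mathcal B$-module structure on $F(W_+,R)$ is restricted from $F(W_+,E)$, so the action of $\tilde g$ depends only on its image in $E^0(W)$. This image is $u_m$, since $x\mapsto0$. Hence $C_g/x\simeq F(W_+,R/t)=F(W_+,K_n)$ as $E$-modules. By \eqref{eq:cofiber}, $\bar U/x\bar U$ embeds in $K_n^\bullet(W)$. A finitely generated $\mathbb F[[x]]$-module of rank $\rho$ has $\mathbb F[[x]]^\rho$ as a summand, so $\rho\le\dim_{\mathbb F}\bar U/x\bar U\le2N$ by Lemma~\ref{lem:W}.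

\emph{Value of $\rho$.} By Lemma~\ref{lem:D}(ii), in $\Lambda/g^2$ we have $e=\upsilon x^s+\nu$ with $\upsilon$ a unit, $s\ge1$ and $\nu\in(g)$ nilpotent. A unit plus a nilpotent is a unit, so $e$ is invertible once $x$ is, and $\upsilon x^s=e-\nu$ is invertible once $e$ is. Thus $\bar U[1/x]=\bar U[1/e]$. Localize \eqref{eq:Ubar} at $e$. Since $U[1/e]$ is a module over $S[1/e]=D$, where $g=0$, both outer terms become $U[1/e]$. The result is an exact sequence of vector spaces over $\mathbb F((x))=D$, so $\rho=2\dim_DU[1/e]$.

Therefore $2\dim_DU[1/e]\le2N$.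
\end{proof}

\begin{example}
For $X=\mathrm{pt}$ we have $U=S=\Lambda/(e^{p^m}g)$. Then $U/gU=\Lambda/g$ and $\ker(g\,|\,U)=e^{p^m}S\cong\Lambda/g$, so $\bar U$ is free of rank $\rho=2$ over $\mathbb F[[x]]$, with one generator in each parity. The space $W=S^1/A$ is a circle, with $\dim K_n^\bullet(W)=2$. All the inequalities are equalities, and the constant $1$ in $k_{n-c}(X^G)\le k_n(X)$ cannot be lowered.
\end{example}

\section{Consequences and sharpness}\label{sec:final}

Throughout this section $A$ is a finite abelian $p$-group of rank $r$ and $n\ge r+1$.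

\begin{corollary}\label{cor:maps}
Let $f\colon X\to X'$ be an $A$-map of finite dimensional $A$-CW complexes. If $K(n)_*(f)$ is an isomorphism, then so is $K(n-r)_*(f^A)$.
\end{corollary}

\begin{proof}
Replace $f$ by an $A$-homotopic cellular map; this changes $f^A$ by a homotopy. Let $C_f$ be the mapping cone, with a cone point even if $X=\emptyset$. It is a finite dimensional $A$-CW complex, and $(C_f)^A=C_{f^A}$ with the same convention. By the long exact sequence, a map is a $K(j)_*$-isomorphism if and only if its cone is $K(j)$-acyclic. Apply Theorem~\ref{thm:A} to $C_f$.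
\end{proof}

\begin{remark}[Range of heights]
Under the hypotheses of Theorem~\ref{thm:A}, Bousfield's result (c) gives $\widetilde K(j)_*(X^A)=0$ for all $1\le j\le n-r$. The trivial action on $M(\mathbb Q)$ shows that $j=0$ cannot be included.
\end{remark}

\begin{remark}[The shift $r$]
For $r\ge1$ the shift $r$ is optimal, already for finite $A$-CW complexes. This remark relies on \cite{BHNNNS} and is not used above. By that paper there is a finite $A$-spectrum $Z$ with $K(n)_*(Z)=0$ and $K(n-r+1)_*(\Phi^AZ)\ne0$, where $\Phi^A$ denotes geometric fixed points. For a large representation $V$, the spectrum $S^V\wedge Z$ is the suspension spectrum of a finite based $A$-CW complex $X$. Then $\Sigma^\infty X$ is nonequivariantly a suspension of $Z$, and $\Sigma^\infty X^A\simeq\Phi^A(S^V\wedge Z)\simeq S^{V^A}\wedge\Phi^AZ$. Hence $\widetilde K(n)_*(X)=0$ and $\widetilde K(n-r+1)_*(X^A)\ne0$.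
\end{remark}

\begin{thebibliography}{9}

\bibitem{BK}
William Balderrama and Nicholas J. Kuhn,
\emph{An elementary proof of the chromatic Smith fixed point theorem},
arXiv:2303.02022 (2023).

\bibitem{BHNNNS}
Barthel, Hausmann, Naumann, Nikolaus, Noel and Stapleton,
\emph{The Balmer spectrum of the equivariant homotopy category of a finite abelian group},
Invent. Math. 216 (2019).

\end{thebibliography}
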